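\title{Factors of small mean dimension with zero relative mean dimension}

\begin{abstract}
We prove that every topological dynamical system has, for each $\delta>0$, a factor of mean dimension at most $\delta$ such that the relative mean dimension of the factor map is zero. Consequently the mean dimension of a system exceeds the sum of the mean dimension of some factor and the relative mean dimension of its factor map exactly when the system has positive mean dimension; this proves a conjecture from a paper of Shi. For the full shift on $[0,1]^{\mathbb Z}$ the number $\delta$ cannot be replaced by $0$. The factor records band-limited time averages of finitely many observables at each scale.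
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{system} is a pair $(X,T)$ of a nonempty compact metrizable space $X$ and a homeomorphism $T\colon X\to X$. A \emph{factor} of $(X,T)$ via $\pi$ is a system $(Y,S)$ together with a continuous surjection $\pi\colon X\to Y$ such that $\pi\circ T=S\circ\pi$; we call $\pi$ a factor map.

Mean dimension counts the real parameters per unit of time that are needed to describe an orbit up to a small error. Let $Z$ be a compact space with a compatible metric $\rho$ and let $\epsilon>0$. A continuous map $f$ on $Z$ is an \emph{$\epsilon$-embedding} if each of its fibers has $\rho$-diameter less than $\epsilon$. The \emph{width dimension} $\operatorname{Widim}_\epsilon(Z,\rho)$ is the minimum of $\dim P$ over all finite simplicial complexes $P$ that admit an $\epsilon$-embedding $Z\to P$. It is the dimension of $Z$ seen at resolution $\epsilon$. Fix a compatible metric $d$ on $X$ and put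
\[
d_N(x,x')=\max_{0\le n<N}d(T^nx,T^nx')\qquad(N\ge1),
\]
so that two points are $d_N$-close when their orbits stay close during the times $0,\dots,N-1$. The \emph{mean dimension} of $(X,T)$ and the \emph{relative mean dimension} of a factor map $\pi\colon X\to Y$ are
\begin{align*}
\operatorname{mdim}(X,T)&=\lim_{\epsilon\to0}\lim_{N\to\infty}\frac{\operatorname{Widim}_\epsilon(X,d_N)}{N},\\
\operatorname{mdim}(\pi,T)&=\lim_{j\to\infty}\lim_{N\to\infty}\frac{\sup_{y\in Y}\operatorname{Widim}_{1/j}(\pi^{-1}(y),d_N)}{N}.
\end{align*}
Section~\ref{sec:width} recalls why the limits exist and do not depend on $d$.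

How are $\operatorname{mdim}(X,T)$, $\operatorname{mdim}(Y,S)$ and $\operatorname{mdim}(\pi,T)$ related? To describe a point of $X$ one may describe its image in $Y$ and then its position in the fiber. For covering dimension this heuristic is a textbook theorem, which we quote only as motivation: a continuous map $\varphi\colon X\to Y$ of compact metrizable spaces satisfies $\dim X\le\dim Y+\sup_y\dim\varphi^{-1}(y)$. One would therefore guess that
\begin{equation}\label{eq:guess}
\operatorname{mdim}(X,T)\le\operatorname{mdim}(Y,S)+\operatorname{mdim}(\pi,T).
\end{equation}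
The two trivial factors give equality. For the identity map the fibers are points and the right side is $\operatorname{mdim}(X,T)+0$; for the one-point factor the only fiber is $X$ and the right side is $0+\operatorname{mdim}(X,T)$. The following conjecture, taken from Shi \cite{Shi}, predicts that the guess nevertheless fails.

\begin{quote}
\textbf{Conjecture.} \emph{Let $(X,T)$ be a system of finite non-zero mean dimension. Then there is a factor $(Y,S)$ of $(X,T)$ via some $\pi$ such that}
\[
\operatorname{mdim}(X,T)>\operatorname{mdim}(Y,S)+\operatorname{mdim}(\pi,T).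
\]
\end{quote}

We prove the conjecture by showing that the right side can always be made as small as we like.

\begin{theorem}\label{thm:main}
Let $(X,T)$ be any system and let $\delta>0$. Then there is a factor $(Y,S)$ of $(X,T)$ via some $\pi$ with
\[
\operatorname{mdim}(\pi,T)=0,\qquad\operatorname{mdim}(Y,S)\le\delta .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} with $0<\delta<\operatorname{mdim}(X,T)$. Then $\operatorname{mdim}(Y,S)+\operatorname{mdim}(\pi,T)\le\delta<\operatorname{mdim}(X,T)$.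
\end{proof}

The second theorem gives the exact range of the phenomenon and shows that Theorem~\ref{thm:main} is sharp. The \emph{full shift} on $[0,1]^{\mathbb Z}$ is the map $T$ with $(Tz)_n=z_{n+1}$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] A system $(X,T)$ has a factor with $\operatorname{mdim}(X,T)>\operatorname{mdim}(Y,S)+\operatorname{mdim}(\pi,T)$ if and only if $\operatorname{mdim}(X,T)>0$, the value $\infty$ being allowed.
\item[(2)] For every system, $\inf_\pi\big(\operatorname{mdim}(Y,S)+\operatorname{mdim}(\pi,T)\big)=0$, where the infimum is over all factors. In general the infimum is not attained: every factor of the full shift on $[0,1]^{\mathbb Z}$ has $\operatorname{mdim}(Y,S)+\operatorname{mdim}(\pi,T)>0$. So $\delta$ cannot be replaced by $0$ in Theorem~\ref{thm:main}.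
\end{enumerate}
\end{theorem}

Section~\ref{sec:cube} shows the mechanism on the three-dimensional cube. The proof of Theorem~\ref{thm:main} then splits into two independent parts, Proposition~\ref{prop:stair} on the fibers and Proposition~\ref{prop:band} on the factor. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.

\section{Bounds for the width dimension}\label{sec:width}

We first recall why the definitions make sense; mean dimension is the case of the one-point factor, so it is enough to treat a factor map $\pi\colon(X,T)\to(Y,S)$. Put $w_N(\epsilon)=\sup_y\operatorname{Widim}_\epsilon(\pi^{-1}(y),d_N)$.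

\emph{Finiteness.} Take a finite cover of $X$ by open sets of $d_N$-diameter less than $\epsilon$. A subordinate partition of unity maps $X$ to a simplex, and each fiber lies in one member of the cover. Restricting this map to the fibers of $\pi$ shows $w_N(\epsilon)<\infty$.

\emph{The limit in $N$.} Let $f\colon\pi^{-1}(y)\to P$ be an $\epsilon$-embedding for $d_N$ and $f'\colon\pi^{-1}(S^Ny)\to P'$ an $\epsilon$-embedding for $d_M$. Since $d_{N+M}(x,x')$ is the larger of $d_N(x,x')$ and $d_M(T^Nx,T^Nx')$, the map $x\mapsto(f(x),f'(T^Nx))$ is an $\epsilon$-embedding of $\pi^{-1}(y)$ for $d_{N+M}$, and $P\times P'$ can be triangulated as a complex of dimension $\dim P+\dim P'$. Thus $w_{N+M}(\epsilon)\le w_N(\epsilon)+w_M(\epsilon)$, and for a nonnegative subadditive sequence $w_N/N$ converges.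

\emph{The limit in $\epsilon$.} An $\epsilon'$-embedding is an $\epsilon$-embedding for $\epsilon'\le\epsilon$, so $\lim_Nw_N(\epsilon)/N$ does not decrease as $\epsilon$ decreases. The outer limit is a supremum in $[0,\infty]$; in particular a lower bound at one scale is a lower bound for the mean dimension.

\emph{The metric.} If $d'$ is another compatible metric, compactness gives for each $\epsilon$ an $\epsilon'$ such that $d'<\epsilon'$ implies $d\le\epsilon/2$. Then an $\epsilon'$-embedding for $d'_N$ is an $\epsilon$-embedding for $d_N$, for all $N$. By symmetry $d$ and $d'$ give the same suprema.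

All upper bounds in this paper come from the next lemma, and all lower bounds from the one after it.

\begin{lemma}\label{lem:upper}
Let $(Z,\rho)$ be a compact metric space and let $f\colon Z\to\mathbb R^m$ be an $\epsilon$-embedding. If every point $f(x)$ has at most $s$ non-integer coordinates, then $\operatorname{Widim}_\epsilon(Z,\rho)\le s$. In particular $\operatorname{Widim}_\epsilon(Z,\rho)\le m$.
\end{lemma}

\begin{proof}
For $v\in\mathbb Z^m$ and $B\subset\{1,\dots,m\}$ let $Q(v,B)$ be the cube of all $t\in\mathbb R^m$ with $v_b\le t_b\le v_b+1$ for $b\in B$ and $t_b=v_b$ for $b\notin B$; it has dimension $|B|$. A point $t$ whose set of non-integer coordinates is $B$ lies in $Q(v,B)$ with $v_b=\lfloor t_b\rfloor$. As $f(Z)$ is bounded, it lies in a finite union $P$ of such cubes with $|B|\le s$. Cut $Q(v,B)$ into the simplices $0\le t_{b_1}-v_{b_1}\le\dots\le t_{b_{|B|}}-v_{b_{|B|}}\le1$, one for each ordering of $B$. On the face $t_b=v_b$ (or $t_b=v_b+1$) the orderings that begin (or end) with $b$ induce the subdivision that this face has as a cube of its own, and two cubes are disjoint or meet in a common face.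 So $P$ is a finite simplicial complex of dimension at most $s$.
\end{proof}

Two points $t,t'$ of $[0,1]^k$ \emph{lie on opposite faces} if $\{t_i,t'_i\}=\{0,1\}$ for some $i$. Lebesgue's covering theorem states: if no member of a finite open cover of $[0,1]^k$ contains two points on opposite faces, then some point of the cube lies in at least $k+1$ members.

\begin{lemma}\label{lem:lower}
Let $(Z,\rho)$ be a compact metric space and let $\zeta\colon[0,1]^k\to Z$ be continuous with $\rho(\zeta(t),\zeta(t'))\ge\epsilon$ whenever $t,t'$ lie on opposite faces. Then $\operatorname{Widim}_\epsilon(Z,\rho)\ge k$.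
\end{lemma}

\begin{proof}
Let $f\colon Z\to P$ be an $\epsilon$-embedding into a finite complex and $\Psi=f\circ\zeta$. If $t,t'$ lie on opposite faces then $\zeta(t)$ and $\zeta(t')$ are too far apart to share a fiber of $f$, so $\Psi(t)\ne\Psi(t')$. Hence, for each $i$, the images under $\Psi$ of the faces $t_i=0$ and $t_i=1$ are disjoint compact sets. Realize $P$ linearly in a Euclidean space and let $\gamma>0$ be the least of the $k$ distances between these pairs. Iterated barycentric subdivision keeps $\dim P$ and makes all simplices of diameter less than $\gamma/2$. The open star of a vertex, the set of points with positive barycentric coordinate at that vertex, then has diameter less than $\gamma$. The preimages of the open stars under $\Psi$ form a finite open cover of the cube in which no member contains two points on opposite faces. A point of $P$ has at most $\dim P+1$ positive barycentric coordinates, so a point of the cube lies in at most $\dim P+1$ members. Lebesgue's theorem gives $\dim P+1\ge k+1$.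
\end{proof}

\begin{example}\label{ex:shift}
The full shift on $X=[0,1]^{\mathbb Z}$ has mean dimension $1$. Take $d(z,z')=\sum_n2^{-|n|}|z_n-z'_n|$; then $d_N(z,z')\ge|z_n-z'_n|$ for $0\le n<N$. Place $[0,1]^N$ in the coordinates $0,\dots,N-1$ and set the other coordinates to $0$. Points on opposite faces are at $d_N$-distance at least $1$, so $\operatorname{Widim}_\epsilon(X,d_N)\ge N$ for $\epsilon\le1$ by Lemma~\ref{lem:lower}. Conversely, if $\sum_{|n|>W}2^{-|n|}<\epsilon$, the projection to the coordinates $-W,\dots,N-1+W$ is an $\epsilon$-embedding for $d_N$, so $\operatorname{Widim}_\epsilon(X,d_N)\le N+2W$ by Lemma~\ref{lem:upper}.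
\end{example}

\section{Slices of a cube}\label{sec:cube}

The analog of \eqref{eq:guess} already fails at a fixed scale, without dynamics. Give $[0,1]^3$ the metric of the sup norm. By Lemmas~\ref{lem:upper} and~\ref{lem:lower}, both applied to the identity map, $\operatorname{Widim}_1([0,1]^3)=3$. Map the cube to the interval $[0,3]$ by $x\mapsto x_1+x_2+x_3$, and let $Z_s$ be the fiber over $s$. For $0<s<3$ the fiber is a polygon, in agreement with $3\le1+2$. We claim that at scale $1$ it looks like a graph: $\operatorname{Widim}_1(Z_s)\le1$ for every $s$, so that $3>1+1$.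

Consider two maps $[0,1]\to[0,1]$, each constant except on a short ramp:
\[
\tau_+(t)=\max(0,4t-3),\qquad\tau_-(t)=\min(1,4t).
\]
The fibers of $\tau_+$ are points and $[0,\frac34]$, and those of $\tau_-$ are points and $[\frac14,1]$. Applied in each coordinate, either map is therefore a $1$-embedding of the cube into $\mathbb R^3$. The value $\tau_+(t)$ is an integer unless $\frac34<t<1$, and $\tau_-(t)$ is an integer unless $0<t<\frac14$. If $s\le\frac32$, a point of $Z_s$ has at most one coordinate above $\frac34$, since two of them would add up to more than $\frac32$; so $\tau_+$ produces at most one non-integer coordinate. If $s\ge\frac32$, a point of $Z_s$ has at most one coordinate below $\frac14$, since otherwise the sum would be less than $\frac12+1$; so $\tau_-$ does. Lemma~\ref{lem:upper} gives the claim. Figure~\ref{fig:hex} shows the middle slice.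

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!30] (30:1.732) -- (150:1.732) -- (270:1.732) -- cycle;
\draw[thick] (0:2) -- (60:2) -- (120:2) -- (180:2) -- (240:2) -- (300:2) -- cycle;
\draw (30:1.732) -- (150:1.732) -- (270:1.732) -- cycle;
\foreach \a in {0,120,240} {
  \begin{scope}[rotate=\a]
  \foreach \s in {0.25,0.5,0.75}
    \draw[gray] ({-1.5+0.5*\s},{0.866+0.866*\s}) -- ({1.5-0.5*\s},{0.866+0.866*\s});
  \end{scope}}
\node at (90:2.05) {$x_1=1$};
\node at (210:2.45) {$x_2=1$};
\node at (330:2.45) {$x_3=1$};
\draw[->] (3,0.3) -- (4.3,0.3);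
\begin{scope}[xshift=6.3cm]
\draw[thick] (0,0) -- (90:1.6) (0,0) -- (210:1.6) (0,0) -- (330:1.6);
\fill (0,0) circle (2pt);
\node at (270:0.4) {$0$};
\node at (90:1.9) {$e_1$};
\node at (210:1.9) {$e_2$};
\node at (330:1.9) {$e_3$};
\end{scope}
\end{tikzpicture}
\caption{The hexagon $x_1+x_2+x_3=\frac32$ in the cube $[0,1]^3$. The map $t\mapsto\max(0,4t-3)$, applied in each coordinate, sends it onto the three edges of the cube at the origin. The shaded triangle, where all $x_i\le\frac34$, goes to the origin; each drawn segment goes to one point of an edge. All fibers have sup-norm diameter at most $\frac34$.}\label{fig:hex}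
\end{figure}

Neither ramp helps on the whole cube, which each of them maps onto itself. The gain comes from choosing the ramp according to the fiber: the value $s$ tells us which ramp \emph{all} points of the fiber visit rarely.

The same argument works in $[0,1]^N$, which models $N$ steps of the full shift. If $\sum x_n\le N/2$ then at most $2N/3$ coordinates exceed $\frac34$, and if $\sum x_n\ge N/2$ then at most $2N/3$ coordinates are below $\frac14$. One real number, the average of the coordinates, lowers the width dimension at scale $1$ from $N$ to at most $2N/3$ on every fiber, and its cost per unit of time is $1/N$. Mean dimension lets $N\to\infty$ at a fixed scale before it refines the scale, so it is exposed to this effect.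

Three things remain to be done. The ramps must be built on an arbitrary space at every scale, and the ratio $2/3$ must be pushed to $0$ by offering many disjoint ramps instead of two; this is Section~\ref{sec:stair}. The averages must be recorded for all $N$ at once by a continuous equivariant map onto a system of small mean dimension; this is Section~\ref{sec:band}.

\section{Fibers with common time averages}\label{sec:stair}

Fix a system $(X,T)$ and a compatible metric $d$. For a continuous function $g\colon X\to\mathbb R$ put $A_Ng(x)=\frac1N\sum_{n=0}^{N-1}g(T^nx)$. The only property of the factor map that the fiber estimate needs is the following.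

\begin{definition}\label{def:eq}
A factor map $\pi$ on $X$ \emph{equalizes} $g$ if
\[
\omega_N(g)=\sup\big\{|A_Ng(x)-A_Ng(x')|:\pi(x)=\pi(x')\big\}\longrightarrow0\qquad(N\to\infty).
\]
\end{definition}

The averages $A_Ng(x)$ need not converge; they are only required to be nearly the same at all points of a fiber, uniformly over the fibers.

\begin{proposition}\label{prop:stair}
There is a sequence of continuous functions $X\to[0,\infty)$ such that every factor map $\pi$ that equalizes each of them has $\operatorname{mdim}(\pi,T)=0$.
\end{proposition}

A general space has no coordinates, so we use the distances to the points of a finite net. A single ramp resolves a coordinate only up to the length of its longest flat part, so we repeat the ramp periodically and obtain a staircase. Finally, the number of coordinates on a ramp is not a continuous function of the point; since the factor map will have to be continuous, we bound this number by a continuous function $g_i$.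

\begin{lemma}\label{lem:stair}
Let $\epsilon>0$. There is an integer $D\ge1$ such that for every integer $r\ge3$ there are continuous maps $f_i\colon X\to\mathbb R^D$ and $g_i\colon X\to[0,D]$, $1\le i\le r$, with the following properties.
\begin{enumerate}
\item[(a)] If $f_i(x)=f_i(x')$ for some $i$, then $d(x,x')\le\frac34\epsilon$.
\item[(b)] The number of non-integer coordinates of $f_i(x)$ is at most $g_i(x)$.
\item[(c)] $\sum_{i=1}^rg_i\le3D$.
\end{enumerate}
\end{lemma}

The point is that the bound in (c) does not grow with $r$.

\begin{proof}
\emph{Coordinates.} Let $\eta=\epsilon/4$. By compactness there are $x_1,\dots,x_D\in X$ such that every point of $X$ is within $\eta$ of some $x_l$. Put $h_l(x)=d(x,x_l)/\eta$. Suppose $|h_l(x)-h_l(x')|\le1$ for all $l$, and choose $l$ with $d(x,x_l)\le\eta$. Then $d(x',x_l)\le2\eta$, so $d(x,x')\le3\eta=\frac34\epsilon$.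

\emph{Staircases.} Call $(\frac mr,\frac{m+1}r)$ the cell number $m\in\mathbb Z$, and let $I_i$ be the union of the cells with $m\equiv i-1\pmod r$. Each cell belongs to exactly one of $I_1,\dots,I_r$. Define
\[
\sigma(t)=\lfloor t\rfloor+\min\big(1,\,r(t-\lfloor t\rfloor)\big),\qquad\sigma_i(t)=\sigma\Big(t-\frac{i-1}r\Big).
\]
For an integer $q$, the function $\sigma$ rises affinely from $q$ to $q+1$ on $[q,q+\frac1r]$ and equals $q+1$ on $[q+\frac1r,q+1]$. So $\sigma_i$ is continuous and nondecreasing, $\sigma_i(t)\notin\mathbb Z$ exactly when $t\in I_i$, and each fiber of $\sigma_i$ is a point or an interval of length $1-\frac1r$.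

\emph{Continuous majorants.} Let $\psi_i(t)=\max\{0,1-r\operatorname{dist}(t,I_i)\}$. This function is continuous, takes values in $[0,1]$, equals $1$ on $I_i$, and is positive only at distance less than $\frac1r$ from $I_i$. If $\frac mr\le t<\frac{m+1}r$, every cell with number at least $m+2$ or at most $m-2$ is at distance at least $\frac1r$ from $t$. So $\psi_i(t)>0$ only if $I_i$ contains one of the cells $m-1,m,m+1$. This happens for at most three indices $i$, and hence $\sum_i\psi_i(t)\le3$.

Put $f_i=(\sigma_i\circ h_l)_{l=1}^D$ and $g_i=\sum_{l=1}^D\psi_i\circ h_l$. If $f_i(x)=f_i(x')$, then $h_l(x)$ and $h_l(x')$ lie in one fiber of $\sigma_i$ for each $l$, so they differ by at most $1$, and (a) follows from the first paragraph. The $l$-th coordinate of $f_i(x)$ is non-integer exactly when $h_l(x)\in I_i$, and then $\psi_i(h_l(x))=1$; this gives (b). Summing $\sum_i\psi_i(h_l(x))\le3$ over $l$ gives (c).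
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:stair}]
For each $j\ge1$ apply Lemma~\ref{lem:stair} with $\epsilon=1/j$; let $D_j$ be the integer it gives, take $r_j=3jD_j$, and write $f_{j,i}$, $g_{j,i}$ for the resulting maps. The required sequence is any enumeration of the functions $g_{j,i}$, $j\ge1$, $1\le i\le r_j$.

Let $\pi\colon X\to Y$ equalize all of them. Fix $j$ and drop it from the notation. Let $\omega_N=\max_{1\le i\le r}\omega_N(g_i)$; this is a maximum of finitely many null sequences, so $\omega_N\to0$. Let $y\in Y$ and $N\ge1$, and pick one point $x_0\in\pi^{-1}(y)$. By (c), $\sum_{i=1}^rA_Ng_i(x_0)\le3D$, so there is an index $i$ with $A_Ng_i(x_0)\le3D/r=1/j$. This says that the orbit of $x_0$ rarely meets the ramps of the $i$-th staircase. Equalization transfers the statement to the whole fiber: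
\begin{equation}\label{eq:fiber}
\sum_{n=0}^{N-1}g_i(T^nx)=N\,A_Ng_i(x)\le N\Big(\frac1j+\omega_N\Big)\qquad\text{for all }x\in\pi^{-1}(y).
\end{equation}
Define $\Theta\colon\pi^{-1}(y)\to\mathbb R^{DN}$ by $\Theta(x)=(f_i(T^nx))_{0\le n<N}$. If $\Theta(x)=\Theta(x')$, then (a) at the times $0,\dots,N-1$ gives $d_N(x,x')\le\frac3{4j}$, so $\Theta$ is a $\frac1j$-embedding for $d_N$. By (b) and \eqref{eq:fiber}, $\Theta(x)$ has at most $N(\frac1j+\omega_N)$ non-integer coordinates. The bound does not depend on $y$, so Lemma~\ref{lem:upper} gives
\[
\sup_{y\in Y}\operatorname{Widim}_{1/j}(\pi^{-1}(y),d_N)\le N\Big(\frac1j+\omega_N\Big).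
\]
Divide by $N$ and let $N\to\infty$: the inner limit in the definition of $\operatorname{mdim}(\pi,T)$ is at most $1/j$. Letting $j\to\infty$ gives $\operatorname{mdim}(\pi,T)=0$.
\end{proof}

\begin{remark}
The index $i$ depends on $y$ and on $N$, with no continuity in $y$. This is allowed because the definition of $\operatorname{mdim}(\pi,T)$ lets each fiber have its own map to a complex. Equalization is used only in \eqref{eq:fiber}, and it cannot be dropped: the one-point factor of the full shift on $[0,1]^{\mathbb Z}$ has relative mean dimension $1$ by Example~\ref{ex:shift}.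
\end{remark}

\section{Band-limited averages}\label{sec:band}

It remains to equalize countably many functions at a small cost.

\begin{proposition}\label{prop:band}
Let $g_1,g_2,\dots$ be continuous functions $X\to[0,\infty)$ and let $\delta>0$. There is a factor $(Y,S)$ of $(X,T)$ via some $\pi$ such that $\pi$ equalizes every $g_a$ and $\operatorname{mdim}(Y,S)\le\delta$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:band} to the sequence given by Proposition~\ref{prop:stair}.
\end{proof}

The map $x\mapsto(g(T^nx))_{n\in\mathbb Z}$ equalizes $g$, but it records too much: for the full shift and $g(z)=z_0$ it is the identity, whose image has mean dimension $1$. We want to keep the long averages of the sequence $g(T^nx)$ and forget the rest, so we smooth it. The most obvious smoothing does not help.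

\begin{remark}\label{rem:moving}
Let $R\ge2$ and let $Y_R\subset[0,1]^{\mathbb Z}$ be the image of the full shift under the moving average $y_n=\frac1R\sum_{k=0}^{R-1}z_{n+k}$. Then $Y_R$ has mean dimension at least $1$. Indeed, fix $L\ge R$. For $u\in\mathbb R^{L-R+1}$ define $\xi(u)\in\mathbb R^L$ by $\xi_0=\dots=\xi_{R-2}=\frac12$ and $\frac1R\sum_{k=0}^{R-1}\xi_{n+k}=\frac12+u_n$ for $0\le n\le L-R$, solving successively for $\xi_{n+R-1}$. The map $\xi$ is affine and $\xi(0)=(\frac12,\dots,\frac12)$, so $\xi$ maps a small cube $[-\eta,\eta]^{L-R+1}$ into $[0,1]^L$. Concatenate $k$ such blocks in the coordinates $0,\dots,kL-1$, set the other coordinates to $0$, and take moving averages. This maps a cube of dimension $k(L-R+1)$ into $Y_R$, and points on opposite faces differ by $2\eta$ in some $y_n$ with $0\le n<kL$. By Lemma~\ref{lem:lower} the mean dimension is at least $(L-R+1)/L$, for every $L$.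
\end{remark}

A moving average damps the high frequencies of a sequence, and what is damped reappears at a finer scale. We need a kernel that removes them. A summable kernel has a continuous Fourier series, so a sharp cutoff is not available; a triangle is the simplest continuous substitute.

\subsection*{The kernel}
For an integer $R\ge2$ let $\Lambda_R$ be the $1$-periodic function with $\Lambda_R(\xi)=\max(0,1-R|\xi|)$ for $|\xi|\le\frac12$, and let $K_R(k)=\int_{-1/2}^{1/2}\Lambda_R(\xi)e^{2\pi ik\xi}\,d\xi$. Then $K_R(0)=\frac1R$, and for $k\ne0$ integration by parts gives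
\[
K_R(k)=2\int_0^{1/R}(1-R\xi)\cos(2\pi k\xi)\,d\xi=\frac{2R}{2\pi k}\int_0^{1/R}\sin(2\pi k\xi)\,d\xi=\frac{R\sin^2(\pi k/R)}{\pi^2k^2}.
\]
So $K_R$ is nonnegative, even and summable. A continuous periodic function with summable Fourier coefficients is the sum of its Fourier series at every point. Since $K_R$ is even, this reads
\begin{equation}\label{eq:fourier}
\sum_{k\in\mathbb Z}K_R(k)e^{2\pi ik\xi}=\Lambda_R(\xi)\quad(\xi\in\mathbb R),\qquad\text{in particular}\quad\sum_{k\in\mathbb Z}K_R(k)=1 .
\end{equation}
For a bounded sequence $v\colon\mathbb Z\to\mathbb C$ put $(K_R*v)(n)=\sum_kK_R(k)v(n+k)$. If $v$ takes values in $[0,C]$, so does $K_R*v$. The next two lemmas say that $K_R*v$ keeps the averages of $v$, because $\Lambda_R(0)=1$, and that it has about $2/R$ degrees of freedom per unit of time, because $\Lambda_R$ vanishes for $\frac1R\le|\xi|\le\frac12$.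

\begin{lemma}\label{lem:avg}
Let $e_N(R)=2\sum_kK_R(k)\min(|k|,N)/N$. Then $e_N(R)\to0$ as $N\to\infty$, and for every $v\colon\mathbb Z\to[0,C]$,
\[
\Big|\frac1N\sum_{n=0}^{N-1}(K_R*v)(n)-\frac1N\sum_{n=0}^{N-1}v(n)\Big|\le C\,e_N(R).
\]
\end{lemma}

\begin{proof}
Since $\sum_kK_R(k)=1$, the difference equals
\[
\sum_kK_R(k)\,\frac1N\Big(\sum_{n=k}^{N+k-1}v(n)-\sum_{n=0}^{N-1}v(n)\Big).
\]
The symmetric difference of the two ranges of summation has $2\min(|k|,N)$ elements, which gives the bound. The factor $\min(|k|,N)/N$ is at most $1$ and tends to $0$ for each $k$, so $e_N(R)\to0$ by dominated convergence.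
\end{proof}

To count degrees of freedom on a finite window $J$ we replace $v$ by a periodic sequence that agrees with it on a slightly larger window; then the finite Fourier expansion does the counting.

\begin{lemma}\label{lem:dim}
Let $R\ge2$, $C>0$, $\kappa>0$, and let $W\ge0$ be an integer with $C\sum_{|k|>W}K_R(k)<\kappa$. For every finite interval $J\subset\mathbb Z$ there is a linear subspace $E\subset\mathbb R^J$ with
\[
\dim E\le\frac{2(|J|+2W)}R+1
\]
such that for every $v\colon\mathbb Z\to[0,C]$ the vector $(K_R*v)|_J$ is at sup-norm distance less than $\kappa$ from $E$.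
\end{lemma}

\begin{proof}
Let $\tilde J$ be $J$ enlarged by $W$ integers on each side and let $p=|\tilde J|=|J|+2W$. Let $E$ be the real span of the restrictions to $J$ of the sequences $1$, $\cos(2\pi bn/p)$ and $\sin(2\pi bn/p)$ for integers $1\le b<p/R$. Then $\dim E\le2p/R+1$, and $E$ does not depend on $v$.

Given $v$, let $v'$ be the $p$-periodic sequence that equals $v$ on $\tilde J$; it also takes values in $[0,C]$. For $n\in J$ and $|k|\le W$ we have $n+k\in\tilde J$, so these terms cancel and
\[
|(K_R*v)(n)-(K_R*v')(n)|\le C\sum_{|k|>W}K_R(k)<\kappa\qquad(n\in J).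
\]
It remains to show $(K_R*v')|_J\in E$. Write $v'(n)=\sum_bc_be^{2\pi ibn/p}$, where $b$ runs over the integers in $(-\frac p2,\frac p2]$. By \eqref{eq:fourier},
\[
(K_R*v')(n)=\sum_bc_be^{2\pi ibn/p}\sum_kK_R(k)e^{2\pi ibk/p}=\sum_bc_b\,\Lambda_R(b/p)\,e^{2\pi ibn/p}.
\]
As $|b/p|\le\frac12$, only the terms with $|b|<p/R$ survive. The left side is real, so it is the sum of the real parts of these terms, and the real part of the term $b$ is a real combination of $\cos(2\pi|b|n/p)$ and $\sin(2\pi|b|n/p)$.
\end{proof}

To bound a width dimension we need a \emph{continuous} map into $E$ that moves points little in the sup norm. Comparing norms for the orthogonal projection only gives the bound $\kappa\sqrt{|J|}$, which grows with the window. A partition of unity loses nothing.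

\begin{lemma}\label{lem:proj}
Let $E\subset\mathbb R^J$ be a linear subspace and $Z\subset\mathbb R^J$ a compact set all of whose points are at sup-norm distance less than $\kappa$ from $E$. There is a continuous map $\theta\colon Z\to E$ with $\|\theta(u)-u\|_\infty<\kappa$ for all $u\in Z$.
\end{lemma}

\begin{proof}
The open sup-norm balls of radius $\kappa$ centered at points of $E$ cover $Z$; let $e_1,\dots,e_s$ be the centers of a finite subcover. Put $\mu_q(u)=\max(0,\kappa-\|u-e_q\|_\infty)$ and $\lambda_q=\mu_q/\sum_{q'}\mu_{q'}$, where the denominator is positive on $Z$. Then $\theta(u)=\sum_q\lambda_q(u)e_q$ is a convex combination of those $e_q$ with $\|u-e_q\|_\infty<\kappa$.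
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:band}]
\emph{The factor.} Choose $C_a\ge1$ with $g_a\le C_a$ and integers $R_a\ge2$ with $2/R_a\le2^{-a}\delta$, so that $\sum_a2/R_a\le\delta$. Define
\[
F_a(x)=\sum_{k\in\mathbb Z}K_{R_a}(k)\,g_a(T^kx)\in[0,C_a].
\]
The sum is two-sided; this is where we use that $T$ is invertible. The series converges uniformly, so $F_a$ is continuous. Let
\[
\pi(x)=\big(F_a(T^nx)\big)_{a\ge1,\,n\in\mathbb Z}\in\prod_{a\ge1}[0,C_a]^{\mathbb Z},
\]
let $Y=\pi(X)$, write $y^a_n$ for the coordinates of $y$, and let $(Sy)^a_n=y^a_{n+1}$. The map $\pi$ is continuous, so $Y$ is compact metrizable, and $\pi T=S\pi$ gives $S(Y)=\pi(TX)=Y$. Since $S$ is a homeomorphism of the product, it restricts to a homeomorphism of $Y$. Thus $(Y,S)$ is a factor of $(X,T)$ via $\pi$. For $y=\pi(x)$ we have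
\begin{equation}\label{eq:conv}
y^a=K_{R_a}*v\qquad\text{with }v(n)=g_a(T^nx)\in[0,C_a].
\end{equation}

\emph{Equalization.} By \eqref{eq:conv} and Lemma~\ref{lem:avg}, $A_Ng_a(x)$ is within $C_ae_N(R_a)$ of $\frac1N\sum_{n=0}^{N-1}y^a_n$, which depends only on $y=\pi(x)$. Hence $\omega_N(g_a)\le2C_ae_N(R_a)\to0$.

\emph{Reduction to a finite window.} Use on $Y$ the compatible metric
\[
\rho(y,y')=\sum_{a\ge1}2^{-a}C_a^{-1}\sum_{n\in\mathbb Z}2^{-|n|}\,|y^a_n-y'^a_n| .
\]
Let $\epsilon>0$. Choose integers $a_0,W_0\ge1$ with $3\cdot2^{-a_0}\le\epsilon/4$ and $2\cdot2^{-W_0}\le\epsilon/4$, and let $\kappa=\epsilon/24$. Suppose $|y^a_n-y'^a_n|\le2\kappa$ for all $a\le a_0$ and $|n|\le W_0$. Since $\sum_n2^{-|n|}=3$ and $|y^a_n-y'^a_n|\le C_a$, the terms with $a>a_0$ contribute at most $3\cdot2^{-a_0}$, the terms with $a\le a_0$ and $|n|>W_0$ at most $2\cdot2^{-W_0}$, and, as $C_a\ge1$, the remaining terms at most $6\kappa$. So $\rho(y,y')\le\frac34\epsilon$. Given $N\ge1$, let $J=\{-W_0,\dots,N-1+W_0\}$, so $|J|=N+2W_0$. Applying the last estimate to $S^my,S^my'$ for $0\le m<N$ gives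
\begin{equation}\label{eq:window}
|y^a_n-y'^a_n|\le2\kappa\ \text{ for all }a\le a_0,\ n\in J\quad\Longrightarrow\quad\rho_N(y,y')\le\tfrac34\epsilon .
\end{equation}

\emph{The embedding.} For $a\le a_0$ choose $W_a$ with $C_a\sum_{|k|>W_a}K_{R_a}(k)<\kappa$; it does not depend on $N$. Let $E_a\subset\mathbb R^J$ be the subspace of Lemma~\ref{lem:dim}. By \eqref{eq:conv}, all points of the compact set $Z_a=\{y^a|_J:y\in Y\}$ are at distance less than $\kappa$ from $E_a$; let $\theta_a\colon Z_a\to E_a$ be the map of Lemma~\ref{lem:proj}. Two points of $Z_a$ with the same image under $\theta_a$ are within $2\kappa$ of each other. By \eqref{eq:window} the continuous map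
\[
Y\to\prod_{a\le a_0}E_a,\qquad y\mapsto\big(\theta_a(y^a|_J)\big)_{a\le a_0},
\]
is an $\epsilon$-embedding for $\rho_N$. Its target is a real vector space of dimension $\sum_{a\le a_0}\dim E_a$, so Lemma~\ref{lem:upper} gives
\[
\operatorname{Widim}_\epsilon(Y,\rho_N)\le\sum_{a\le a_0}\Big(\frac{2(N+2W_0+2W_a)}{R_a}+1\Big).
\]
The numbers $a_0$, $W_0$, $W_a$ do not depend on $N$. Dividing by $N$ and letting $N\to\infty$ gives at most $\sum_{a\le a_0}2/R_a\le\delta$. This holds for every $\epsilon$, so $\operatorname{mdim}(Y,S)\le\delta$.
\end{proof}

\section{Range and sharpness}\label{sec:sharp}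

The sharpness statement rests on the fact that the full shift on $[0,1]^{\mathbb Z}$ has no factor of mean dimension zero except a point. The proof uses two features of this system: finite blocks can be concatenated freely, and two blocks of the same length can be joined by a segment because $[0,1]$ is convex. If a factor distinguishes two points, it distinguishes two finite blocks, and each slot in time then carries an independent interval between them.

\begin{proposition}\label{prop:factor}
Let $(Y,S)$ be a factor of the full shift on $X=[0,1]^{\mathbb Z}$ via $\pi$. If $Y$ has more than one point, then $\operatorname{mdim}(Y,S)>0$.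
\end{proposition}

\begin{proof}
Choose $x,x'\in X$ with $\pi(x)\ne\pi(x')$. Let $\rho$ be a compatible metric on $Y$ and let $U$, $V$ be closed neighborhoods of $\pi(x)$, $\pi(x')$ at $\rho$-distance at least $\epsilon>0$ from each other. The sets $\pi^{-1}(U)$ and $\pi^{-1}(V)$ are neighborhoods of $x$ and $x'$ in the product topology. So there is $M\ge0$ such that $\pi(z)\in U$ whenever $z_s=x_s$ for $|s|\le M$, and $\pi(z)\in V$ whenever $z_s=x'_s$ for $|s|\le M$. Let $L=2M+1$. For $k\ge1$ and $t=(t_0,\dots,t_{k-1})\in[0,1]^k$ define $z(t)\in X$ by
\[
z(t)_{iL+M+s}=(1-t_i)x_s+t_ix'_s\qquad(0\le i<k,\ |s|\le M)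
\]
and $z(t)_n=0$ for $n\notin\{0,\dots,kL-1\}$. The blocks $\{iL,\dots,iL+L-1\}$ are disjoint, so $z(t)$ is well defined, and it depends continuously on $t$. If $t_i=0$, then $T^{iL+M}z(t)$ agrees with $x$ on $[-M,M]$, so $S^{iL+M}\pi(z(t))=\pi(T^{iL+M}z(t))\in U$. If $t_i=1$, it agrees with $x'$ there, and the same point lies in $V$. As $0\le iL+M<kL$, the map $\zeta=\pi\circ z$ sends points on opposite faces to points at $\rho_{kL}$-distance at least $\epsilon$. Lemma~\ref{lem:lower} gives $\operatorname{Widim}_\epsilon(Y,\rho_{kL})\ge k$ for all $k$. Computing the limit in $N$ along $N=kL$, we obtain $\operatorname{mdim}(Y,S)\ge1/L>0$.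
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) If $\operatorname{mdim}(X,T)>0$, finite or not, choose $0<\delta<\operatorname{mdim}(X,T)$ and apply Theorem~\ref{thm:main}; the sum on the right is at most $\delta$. If $\operatorname{mdim}(X,T)=0$, strict inequality is impossible because the right side is nonnegative.

(2) The sum is nonnegative and, by Theorem~\ref{thm:main}, at most $\delta$ for a suitable factor, for each $\delta>0$. So the infimum is $0$. Let $(Y,S)$ be a factor of the full shift on $X=[0,1]^{\mathbb Z}$ via $\pi$. If $Y$ is a point, the only fiber is $X$ and $\operatorname{mdim}(\pi,T)=\operatorname{mdim}(X,T)=1$ by Example~\ref{ex:shift}. Otherwise $\operatorname{mdim}(Y,S)>0$ by Proposition~\ref{prop:factor}. In both cases the sum is positive.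
\end{proof}

\begin{thebibliography}{1}
\bibitem{Shi} Ruxi Shi, \emph{Lowering mean topological dimension}, arXiv:2411.10749 (2024).
\end{thebibliography}
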